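# The Enhanced Reeder Conjecture: Failure for $SU(3)$ and the Clifford Correction for $SU(n)$

All vector spaces are over $\mathbb C$.

## 1. Small representations and two modules over one exterior algebra

Let $G$ be a compact connected Lie group with complexified Lie algebra $\mathfrak g$, let $T\subset G$ be a maximal torus with complexified Lie algebra $\mathfrak h$, and let $W=N_G(T)/T$. Write $S=S(\mathfrak h^*)$ for the polynomial functions on $\mathfrak h$, $S^W_+$ for the ideal of $S$ generated by the $W$-invariants of positive degree, and $S/S^W_+$ for the coinvariant algebra. Results of Borel, Cartan and Leray give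
$$(\wedge\mathfrak g^*)^G\cong H^*(G)\cong\left(H^*(G/T)\otimes H^*(T)\right)^W\cong\left(S/S^W_+\otimes\wedge\mathfrak h^*\right)^W. \tag{1}$$
Both ends are exterior algebras on generators $P_1,\dots,P_\ell$ with $P_i\in(\wedge^{2e_i+1}\mathfrak g^*)^G$, where $e_1,\dots,e_\ell$ are the exponents. The isomorphism is homogeneous once the grading of $S/S^W_+$ is doubled: (polynomial degree $j$)$\,\otimes\wedge^p\mathfrak h^*$ has degree $2j+p$. We call $p$ the form degree.

Now put coefficients in. For a finite-dimensional $G$-representation $M$, its zero weight space $M^T$ is a $W$-representation, and we set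
$$L(M)=(\wedge\mathfrak g^*\otimes M)^G,\qquad R(M)=\left(S/S^W_+\otimes\wedge\mathfrak h^*\otimes M^T\right)^W .$$
The exterior algebra (1) acts on $L(M)$ by multiplication in the first factor and on $R(M)$ by multiplication in the first two factors. For trivial $M$ the two modules agree by (1). The first guess is that they always agree, provided $M$ is not too large in the following sense.

**Definition (small).** $M$ is small if $M_{2\alpha}=0$ for every root $\alpha$.

The adjoint representation of $SU(n)$ is small, since its weights are $0$ and the roots, and twice a root is not a root. For $SU(2)$, let $V_d$ be the irreducible representation of dimension $d+1$, with weights $d,d-2,\dots,-d$. The roots are $\pm2$, so $V_d$ is small exactly when $4$ is not a weight, that is, when $d$ is odd or $d\le2$.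

**The guess (Enhanced Reeder conjecture).** For small $M$ there is an isomorphism $L(M)\cong R(M)$ of modules over the exterior algebra in (1), degree-preserving after doubling the grading in $S/S^W_+$.

The problem is posed in this form by Victor Reiner and Anne V. Shepler, "Invariant derivations and differential forms for reflection groups", arXiv:1612.01031 (2016). Let us test it.

If $G=T$ is a torus, then $W=1$, $S/S^W_+=\mathbb C$, and both sides are $\wedge\mathfrak h^*\otimes M^T$. The guess holds.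

If $G=SU(2)$, both sides are additive in $M$, so take $M=V_d$ small. For $d$ odd, $-1\in G$ acts by $-1$ on $M$ and trivially on $\wedge\mathfrak g^*$, so $L(M)=0$; also $M^T=0$, so $R(M)=0$. For $d=0$ the guess is (1). For $d=2$, $M=\mathfrak g$. Since $\wedge\mathfrak g^*$ is $\mathbb C,\mathfrak g,\mathfrak g,\mathbb C$ in degrees $0,1,2,3$, $L(\mathfrak g)$ is one-dimensional in degrees $1$ and $2$ and zero elsewhere. On the other side $S/S^W_+=\mathbb C[x]/(x^2)$, $\wedge\mathfrak h^*=\wedge(y)$, the reflection changes the signs of $x$ and $y$, and $M^T=\mathfrak h=\mathrm{sgn}$. So $R(\mathfrak g)$ is spanned by the sign-type elements $y$ (degree $1$) and $x$ (degree $2$). The generator $P_1$ has degree $3$ and acts by $0$ on both sides. The guess holds for $SU(2)$.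

In these cases either there was nothing to compare or degrees forced the action to vanish. For $SU(3)$ and one particular small $M$, this is no longer so.

## 2. $SU(3)$ and cubic forms

**Theorem 1.** Let $G=SU(3)$ and $M=\mathrm{Sym}^3(\mathbb C^3)$. Then $M$ is small. Multiplication by the degree-$3$ generator $P_1$ is nonzero on $L^2(M)$, while every element of degree $3$ of $(S/S^W_+\otimes\wedge\mathfrak h^*)^W$ acts by $0$ on $R^2(M)$. Hence for no graded ring isomorphism in (1) is there a degree-preserving isomorphism of modules $L(M)\cong R(M)$. In particular the Enhanced Reeder conjecture is false.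

**Step 1: $M$ is small and $M^T=\mathrm{sgn}$.** Modulo $\varepsilon_1+\varepsilon_2+\varepsilon_3=0$ the weights of $M$ are $3\varepsilon_i=2\varepsilon_i-\varepsilon_j-\varepsilon_k$, the roots $2\varepsilon_i+\varepsilon_j=\varepsilon_i-\varepsilon_k$, and $0$. No $2\varepsilon_i-2\varepsilon_j$ occurs. The zero weight space is $\mathbb Ce_1e_2e_3$. The element $e_1\mapsto e_2$, $e_2\mapsto-e_1$, $e_3\mapsto e_3$ of $N_G(T)$ represents a transposition and sends $e_1e_2e_3$ to $-e_1e_2e_3$. So $M^T=\mathrm{sgn}$.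

**Step 2: degree $3$ kills $R^2(M)$.** The point is that on the right the form degree can only go up, and it cannot exceed $\dim\mathfrak h=2$. The coinvariant algebra is $\mathbb C$ in polynomial degree $0$ and the irreducible two-dimensional $\mathfrak h^*$ in polynomial degree $1$. Hence
$$R^2(M)=(\wedge^2\mathfrak h^*\otimes\mathrm{sgn})^W\oplus(\mathfrak h^*\otimes\mathrm{sgn})^W=(\wedge^2\mathfrak h^*\otimes\mathrm{sgn})^W .$$
An element of degree $3$ in $(S/S^W_+\otimes\wedge\mathfrak h^*)^W$ lies in (polynomial degree $1$)$\,\otimes\wedge^1\mathfrak h^*$, because $\wedge^3\mathfrak h^*=0$. Its product with $R^2(M)$ lies in (polynomial degree $1$)$\,\otimes\wedge^3\mathfrak h^*\otimes M^T=0$.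

**Step 3: an element of $L^2(M)$.** Let $\xi_{ab}$ be the coordinate functions on matrices. The trace form identifies $\xi_{ab}$ with $E_{ba}$, so $w:=\xi_{12}\wedge\xi_{13}$ corresponds to $E_{21}\wedge E_{31}$. The lowering operators $E_{21},E_{32},E_{31}$ kill it: $[E_{21},E_{31}]=0$, $[E_{32},E_{31}]=0$, and $[E_{32},E_{21}]=E_{31}$ contributes $E_{31}\wedge E_{31}=0$. Its weight is $\varepsilon_2+\varepsilon_3-2\varepsilon_1=-3\varepsilon_1$, the lowest weight of $\mathrm{Sym}^3(V^*)=M^*$, where $V=\mathbb C^3$. So $w$ generates a copy of $M^*$, that is, there is a $G$-embedding $j:M^*\to\wedge^2\mathfrak g^*$ with $w$ in its image. Under $L^2(M)=\mathrm{Hom}_G(M^*,\wedge^2\mathfrak g^*)$ it is an element $a$, and $P_1a$ corresponds to $m\mapsto P_1\wedge j(m)$.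

**Step 4: $P_1a\ne0$.** The space $(\wedge^3\mathfrak g^*)^G$ is one-dimensional, since the generators have degrees $3$ and $5$. So up to a nonzero scalar $P_1(X,Y,Z)=\mathrm{tr}(X[Y,Z])$. Evaluate $P_1\wedge w$ on $(E_{23},E_{32},E_{22}-E_{33},E_{12},E_{13})$. Among these arguments $\xi_{12}$ is nonzero only on $E_{12}$, and $\xi_{13}$ only on $E_{13}$. So $w$ must take the last two arguments, and the value is a nonzero multiple of
$$P_1(E_{23},E_{32},E_{22}-E_{33})=\mathrm{tr}(E_{23}\cdot2E_{32})=2\neq0,$$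
because $[E_{32},E_{22}-E_{33}]=E_{32}+E_{32}=2E_{32}$. So $P_1\wedge w\neq0$ and $P_1a\ne0$.

**Step 5: conclusion.** Let $\Phi$ be any graded ring isomorphism in (1) and $f:L(M)\to R(M)$ a degree-preserving isomorphism with $f(Pa)=\Phi(P)f(a)$. Then $\Phi(P_1)$ has degree $3$ and $f(a)\in R^2(M)$. By Step 2, $f(P_1a)=\Phi(P_1)f(a)=0$, which contradicts Step 4. $\blacksquare$

The failure is in the module structure, not in the graded dimensions. The coinvariant algebra of $S_3$ is $\mathrm{triv},\mathfrak h^*,\mathfrak h^*,\mathrm{sgn}$ in polynomial degrees $0,1,2,3$, and $\wedge\mathfrak h^*$ is $\mathrm{triv},\mathfrak h^*,\mathrm{sgn}$. So the sign-type part sits in (polynomial degree, form degree) $(0,2),(1,1),(2,1),(3,0)$, and $R(M)$ has Hilbert series $q^2+q^3+q^5+q^6$. We shall see that $L(M)$ has the same series. On the left $P_1$ carries degree $2$ to degree $5$. On the right this would be a move from bidegree $(0,2)$ to $(2,1)$, which lowers the form degree. The rest of the lecture finds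 where this hidden move comes from for $SU(n)$, and when it can be removed.

## 3. Odd matrices, and why $y_i^2=0$ is the wrong relation

Let $n\ge2$ and $V=\mathbb C^n$. It is convenient to work with $U(n)$, so $\mathfrak g=\mathfrak{gl}_n$. Let $Y=(\xi_{ab})$ be the generic odd matrix: its entries are the coordinate functions in $\mathfrak{gl}_n^*\subset\wedge\mathfrak{gl}_n^*$, multiplied by the wedge product. Put
$$P_k=\mathrm{tr}(Y^{2k+1})\in(\wedge^{2k+1}\mathfrak{gl}_n^*)^G .$$
For odd matrices $A,B$ one has $\mathrm{tr}(AB)=-\mathrm{tr}(BA)$; taking $A=Y$, $B=Y^{2k-1}$ gives $\mathrm{tr}(Y^{2k})=0$ for $k\ge1$. For $n=2$, for instance, $(Y^2)_{11}=\xi_{12}\xi_{21}$ and $(Y^2)_{22}=\xi_{21}\xi_{12}=-\xi_{12}\xi_{21}$.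

On the other side, let $p_k=\sum_ix_i^k$ and let $C=\mathbb C[x_1,\dots,x_n]/(p_1,\dots,p_n)$ be the coinvariant algebra of $W=S_n$, so $p_k=0$ in $C$ for all $k\ge1$. Let $E=\bigoplus_i\mathbb Cy_i$ be the copy of $\mathfrak h^*$ that generates the exterior factor, and put $v_k=\sum_ix_i^ky_i$. Then $R(M)=(C\otimes\wedge E\otimes M^T)^W$ for $U(n)$.

Suppose one tries to write down an isomorphism $R\to L$ for many $M$ at once. Take $T_n=V^{\otimes n}\otimes\det^{-1}$ with its $G$-invariant vector
$$\delta=\sum_{\pi\in S_n}\mathrm{sgn}(\pi)\,e_{\pi(1)}\otimes\cdots\otimes e_{\pi(n)},$$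
and let $Y_i\in\wedge\mathfrak g^*\otimes\mathrm{End}(V^{\otimes n})$ be $Y$ acting in the $i$-th tensor factor. The $Y_i$ are $G$-invariant, have degree $1$, and anticommute for $i\ne j$. So it is natural to send a form in the $y_i$ to the same expression in the $Y_i$, applied to $\delta$. This stops working at one precise point: $y_i^2=0$, but $Y_i^2\delta\ne0$. For $n=2$, the coefficient of $e_1\otimes e_2$ in $Y_1^2\delta$ is $(Y^2)_{11}=\xi_{12}\xi_{21}\neq0$.

What to do is visible in the failure. The elements $Y_i^2$ have degree $2$ and commute with all $Y_j$. Moreover $\sum_iZ_i\delta=\mathrm{tr}(Z)\delta$ for $Z\in\wedge\mathfrak g^*\otimes\mathrm{End}V$, because $\delta$ spans $\wedge^nV$, on which $\sum_i B_i$ acts by $\mathrm{tr}(B)$. So $\sum_iY_i^{2k}\delta=\mathrm{tr}(Y^{2k})\delta=0$ for $k\ge1$. These are the relations of the coinvariant algebra, with doubled degrees. So we set $x_i=y_i^2$.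

**Definition (the algebras $\mathcal A_s$).** For $s\in\mathbb C$ let $\mathcal A_s$ be the Clifford algebra over $C$ generated by $y_1,\dots,y_n$ with $y_iy_j+y_jy_i=0$ for $i\neq j$ and $y_i^2=s\,x_i$. It is $C$-free on the ordered monomials $y_I$, graded by $\deg x_i=2$, $\deg y_i=1$, and $W=S_n$ permutes the indices. For a $W$-module $\chi$ put $N_s(\chi)=(\mathcal A_s\otimes\chi)^W$.

For $n=2$ one has $x_2=-x_1$, $x_1^2=0$, and in $\mathcal A_1$ the square of $y_1+y_2$ is $x_1+x_2=0$. For any $n$ the exterior algebra $\Lambda=\wedge(P_0,\dots,P_{n-1})$ acts on $\mathcal A_s$ by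
$$P_k\cdot a=(-1)^{|a|}\,a\,v_k . \tag{2}$$
Indeed $P_kP_l\cdot a=-a\,v_lv_k$, so $P_kP_l+P_lP_k$ acts as $-a(v_kv_l+v_lv_k)=-2s\,a\,p_{k+l+1}=0$. Since the $v_k$ are $W$-invariant, $\Lambda$ acts on $N_s(\chi)$. For $s=0$ the rule (2) is $a\mapsto v_k\wedge a$, so $N_0(M^T)=R(M)$ for $U(n)$ with $P_k$ acting as $v_k\wedge$.

The cubic example shows the difference. Let $n=3$ and let $a=y_1y_2+y_2y_3+y_3y_1$, which is of sign type. In $\mathcal A_1$ we have $y_1y_2v_1=-x_1^2y_2+x_2^2y_1+x_3y_1y_2y_3$, and cyclically. The cubic terms add up to $p_1y_1y_2y_3=0$, so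
$$P_1\cdot a=a\,v_1=(x_2^2-x_3^2)y_1+(x_3^2-x_1^2)y_2+(x_1^2-x_2^2)y_3 .$$
This is nonzero: $x_2^2+x_2x_3+x_3^2=0$ in $C$, so $x_2^2-x_3^2=2x_2^2+x_2x_3\neq0$ by the Artin basis recalled in Section 7. It is the move $(0,2)\to(2,1)$ that $R(M)$ cannot make.

For $\lambda\vdash n$ let $V_\lambda$ be the irreducible polynomial representation of $GL_n$ with highest weight $\lambda$, $\mathrm{Sp}_\lambda$ the Specht module of $S_n$, and $M_\lambda=V_\lambda\otimes\det^{-1}$. Section 4 shows that, up to duality, the $M_\lambda$ are the irreducible small representations of $SU(n)$ with $M^T\neq0$. For $c=(c_k)$ with $c_k\in\mathbb C^\times$ let $R(M)^c$ be $R(M)$ with $P_k$ acting by $c_kv_k\wedge$. Here $0\le k\le n-1$ for $U(n)$ and $1\le k\le n-1$ for $SU(n)$.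

**Theorem 2.** For $U(n)$, $L(M_\lambda)\cong N_1(M_\lambda^T)$ as graded $\Lambda$-modules. Hence $L(M_\lambda)$ has an increasing filtration $\mathcal F_p$ with $P_k\mathcal F_p\subset\mathcal F_{p+1}$ whose associated graded module is isomorphic to $R(M_\lambda)$, compatibly with degrees and with $P_k\leftrightarrow v_k$. In particular $L(M_\lambda)$ and $R(M_\lambda)$ have the same graded dimension.

**Theorem 3.** If $\lambda_1\le2$, i.e. the highest weight of $M_\lambda$ is $0$ or $\omega_a+\omega_{n-a}$, then $L(M_\lambda)\cong R(M_\lambda)$ as graded modules, with $P_k\leftrightarrow v_k$.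

**Theorem 4.** If $\lambda_1\ge3$, then for every $c$ there is no isomorphism of graded modules $L(M_\lambda)\cong R(M_\lambda)^c$. The same holds for $M_\lambda^*$.

**Corollary 5.** For $SU(n)$, an irreducible small $M$ with $M^T\ne0$ satisfies the enhanced statement for some scaling $P_k\mapsto c_kv_k$ of (1) if and only if its highest weight is $0$ or $\omega_a+\omega_{n-a}$. Equivalently, no weight $\pm(2\varepsilon_i-\varepsilon_j-\varepsilon_k)$ with $i,j,k$ distinct occurs in $M$. If $M$ is irreducible with $M^T=0$, then $L(M)=R(M)=0$.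

The isomorphism (1) induced by the topological map $\psi:G/T\times T\to G$, $(gT,t)\mapsto gtg^{-1}$, has the form $P_k\mapsto c_kv_k$; this is proved in Section 9. There the scalars turn out to matter.

**Proposition 6.** Let $n\ge4$ and $G=SU(n)$. Then $L(\mathfrak g)\cong R(\mathfrak g)^c$ if and only if $(c_1,\dots,c_{n-1})$ is a geometric progression. For the topological isomorphism $\psi^*$ one has $c_k=\alpha\beta^k\frac{(2k+1)!}{(k!)^2}$ with constants $\alpha,\beta\in\mathbb C^\times$, which is not geometric. So with (1) read literally as $\psi^*$, even the adjoint representation of $SU(n)$, $n\ge4$, fails.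

## 4. Which representations are small, and three reductions

**Step 1: the irreducible small representations.** If $M$ is irreducible and $M^T=0$, its weights do not lie in the root lattice, while those of $\wedge\mathfrak g$ do; so $L(M)=0$, and $R(M)=0$ trivially. Otherwise the highest weight $\mu$ lies in the root lattice: $\mu_1\ge\dots\ge\mu_n$ are integers with $\sum\mu_i=0$. All roots are $W$-conjugate and $2\theta=(2,0,\dots,0,-2)$ is dominant, so $V_\mu$ fails to be small iff $\mu\ge2\theta$ in dominance order, i.e. iff the partial sums $\mu_1+\dots+\mu_r$ are $\ge2$ for $1\le r\le n-1$. Partial sums of a decreasing sequence are concave in $r$, so their minimum over $1\le r\le n-1$ is attained at an end. The condition is thus $\mu_1\ge2$ and $-\mu_n\ge2$. Hence $V_\mu$ is small iff $\mu_n\ge-1$, in which case $V_\mu=M_\lambda$ with $\lambda=\mu+(1^n)\vdash n$, or $\mu_1\le1$, which is the dual case.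

If $\lambda_1\le2$, then $\lambda=(2^a,1^{n-2a})$, and $\lambda-(1^n)$ is $0$ or, as an $SU(n)$-weight, $\omega_a+\omega_{n-a}$. This family is closed under duality, so the first claim of Corollary 5 follows from Theorems 3 and 4. (Every $P_k\mapsto c_kv_k$ with $c_k\ne0$ is a graded ring isomorphism by Solomon's theorem, recalled in Step 5 of Section 5.) For the weight criterion, if $n\ge3$ then $M_\lambda$ has a weight $2\varepsilon_i-\varepsilon_j-\varepsilon_k$ iff $V_\lambda$ has the weight $(3,1^{n-3},0,0)$, iff $\lambda$ dominates it, iff $\lambda_1\ge3$: if $\lambda_1\ge3$, then $\lambda_1+\dots+\lambda_r\ge\min(n,3+(r-1))$, since nonzero parts are at least $1$. The weights of $V_\lambda$ have entries $\ge0$, so $-(2\varepsilon_i-\varepsilon_j-\varepsilon_k)$ never occurs in $M_\lambda$. For $M_\lambda^*$ the signs are exchanged. For $n=2$ there are no such weights, and always $\lambda_1\le2$.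

**Step 2: from $SU(n)$ to $U(n)$.** Put $Y=\bar Y+\frac{P_0}nI$ with $\bar Y$ the generic odd traceless matrix. Since $P_0$ anticommutes with the entries of $\bar Y$ and $P_0^2=0$, we get $Y^2=\bar Y^2$. As traces of positive even powers vanish, $P_k=\mathrm{tr}(\bar Y^{2k}(\bar Y+\frac{P_0}nI))=\mathrm{tr}(\bar Y^{2k+1})\in\wedge\mathfrak{sl}_n^*$ for $k\ge1$. The center of $U(n)$ acts trivially on $M_\lambda$, so $L_{U(n)}=\wedge[P_0]\otimes L_{SU(n)}$. Similarly, for $k\ge1$, $p_k=0$ in $C$ gives $v_k=\sum_ix_i^k(y_i-v_0/n)$, and $R_{U(n)}=\wedge[v_0]\otimes R_{SU(n)}$. An isomorphism for $SU(n)$ gives one for $U(n)$ by tensoring (with $c_0=1$). Conversely, an isomorphism for $U(n)$ gives one for $SU(n)$ by dividing by the image of $P_0$. So Theorems 3 and 4 may be proved for $U(n)$ with $\Lambda$.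

**Step 3: duality.** We show that $L(M)\cong R(M)^c$ iff $L(M^*)\cong R(M^*)^c$. Let $\gamma(X)=-X^t$. It acts by $-1$ on $\mathfrak h$, on the group it is $g\mapsto(g^t)^{-1}$, which fixes permutation matrices and so acts trivially on $W$, and the twist $M^\gamma$ is isomorphic to $M^*$. The map $\gamma^*\otimes1$ carries $(\wedge\mathfrak g^*\otimes M)^G$ onto $(\wedge\mathfrak g^*\otimes M^\gamma)^G$ and intertwines multiplication by $P_k$ with multiplication by $\gamma^*P_k$. Now $\gamma^*Y=-Y^t$. From $((Y^t)^2)_{ab}=\sum_c\xi_{ca}\xi_{bc}=-(Y^2)_{ba}$ we get $(Y^t)^2=-(Y^2)^t$, and the entries of $Y^2$ are even, hence commute. So $(Y^t)^{2k}=(-1)^k(Y^{2k})^t$ and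
$$\gamma^*P_k=-\mathrm{tr}\left((Y^t)^{2k+1}\right)=-(-1)^k\,\mathrm{tr}(Y^{2k+1})=(-1)^{k+1}P_k .$$
So $L(M^*)$ is $L(M)$ with $P_k$ replaced by $(-1)^{k+1}P_k$. On the other side $(M^\gamma)^T=M^T$ as $W$-modules, and the automorphism $x_i\mapsto-x_i$, $y_i\mapsto-y_i$ carries $v_k$ to $(-1)^{k+1}v_k$, so changing the sign of $P_k$ by $(-1)^{k+1}$ does not change the isomorphism class of $R(M)^c$. The claim follows.

## 5. The Clifford module: proof of Theorem 2

We use three textbook facts. Schur–Weyl duality: $V^{\otimes n}=\bigoplus_{\lambda\vdash n}V_\lambda\otimes\mathrm{Sp}_\lambda$. The first fundamental theorem for $GL(V)$: the $G$-invariants in $\mathrm{End}(V^{\otimes N})$ are spanned by the permutations of factors. The theorem of Parthasarathy, Ranga Rao and Varadarajan: for dominant $\mu,\nu$,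
$$\dim\mathrm{Hom}_G(V_\nu,V_\mu\otimes M)=\dim\{m\in M_{\nu-\mu}:\ e_i^{\langle\mu,\alpha_i^\vee\rangle+1}m=0\ \text{for all }i\},$$
where $e_i$ are the simple raising operators.

**Step 1: the map $\theta$ is well defined.** Here $Y=\sum\xi_{ab}\otimes E_{ab}$ is $G$-invariant, because it is the identity of $\mathfrak g$ in $\mathfrak g^*\otimes\mathfrak g$. Let $\widetilde{\mathcal A}$ be the Clifford algebra over $\mathbb C[x_1,\dots,x_n]$ with anticommuting $y_i$ and $y_i^2=x_i$. Then $y_i\mapsto Y_i$, $x_i\mapsto Y_i^2$ is an algebra homomorphism to $\wedge\mathfrak g^*\otimes\mathrm{End}(V^{\otimes n})$. Apply the result to $\delta$. The power sum $p_k$ is central, and $a\,p_k$ goes to $a\sum_iY_i^{2k}\delta=a\,\mathrm{tr}(Y^{2k})\delta=0$ for $k\ge1$. So we get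
$$\theta:\mathcal A_1\to(\wedge\mathfrak g^*\otimes T_n)^G,\qquad a\mapsto a(Y_1,\dots,Y_n)\,\delta,$$
with invariant values, since the $Y_i$ and $\delta$ are invariant.

**Step 2: $\theta$ is $\Lambda$-linear.** For every $k\ge0$ the element $\mathrm{tr}(Y^{2k+1})$ is an odd scalar form, so
$$\mathrm{tr}(Y^{2k+1})\,a\delta=(-1)^{|a|}a\,\mathrm{tr}(Y^{2k+1})\delta=(-1)^{|a|}a\sum_iY_i^{2k+1}\delta=\theta\Big((-1)^{|a|}a\sum_ix_i^ky_i\Big). \tag{3}$$
For $0\le k\le n-1$ this is the action (2).

**Step 3: $\theta$ is onto.** The map $\mathrm{End}(V^{\otimes n})\to T_n$, $B\mapsto B\delta$, is equivariant and onto, so by complete reducibility every element of $(\wedge\mathfrak g^*\otimes T_n)^G$ is $B\delta$ with $B\in(\wedge\mathfrak g^*\otimes\mathrm{End}(V^{\otimes n}))^G$, and the part of $B$ of degree $m$ comes from an equivariant multilinear map $F:\mathfrak g^m\to\mathrm{End}(V^{\otimes n})$. The functional $(Z_1,\dots,Z_m,B')\mapsto\mathrm{Tr}(F(Z)B')$ is an invariant linear form on $\mathrm{End}(V^{\otimes(m+n)})$.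 By the first fundamental theorem it is a combination of forms $\mathrm{Tr}(\sigma(Z_1\otimes\cdots\otimes Z_m\otimes B'))$ with $\sigma\in S_{m+n}$. So $F(Z)$ is a combination of partial traces over the first $m$ factors of $\sigma(Z_1\otimes\cdots\otimes Z_m\otimes1)$. Follow the cycles of $\sigma$. A cycle inside $\{1,\dots,m\}$ contributes the trace of a word in the $Z_r$. Starting from one of the last $n$ positions, one collects a (possibly empty) word of $Z_r$'s until one returns to the last $n$ positions. So $F$ is a combination of maps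
$$(Z_1,\dots,Z_m)\mapsto\prod\mathrm{tr}(\text{words})\cdot\pi\circ(w_1\otimes\cdots\otimes w_n),\qquad\pi\in S_n,$$
with each $Z_r$ used once. The corresponding element of $\wedge^m\mathfrak g^*\otimes\mathrm{End}(V^{\otimes n})$ is $\sum\xi_{a_1b_1}\wedge\cdots\wedge\xi_{a_mb_m}\otimes F(E_{a_1b_1},\dots,E_{a_mb_m})$. Reordering the $\xi$'s into the order in which the letters appear costs a sign and gives $\pm\prod_q\mathrm{tr}(Y^{l_q})\cdot\pi Y_1^{a_1}\cdots Y_n^{a_n}$. Apply this to $\delta$ and use $\pi Y_i\pi^{-1}=Y_{\pi(i)}$ and $\pi\delta=\mathrm{sgn}(\pi)\delta$. We get $\pm\prod_q\mathrm{tr}(Y^{l_q})\cdot Y_{\pi(1)}^{a_1}\cdots Y_{\pi(n)}^{a_n}\delta$. The second factor lies in the image of $\theta$. Traces with $l_q$ even (and positive) vanish, and traces with $l_q$ odd preserve the image by (3). So $\theta$ is onto.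

**Step 4: dimensions agree.** We have $\dim\mathcal A_1=2^n\,n!$. As an $SU(n)$-module, $\wedge\mathfrak{gl}_n$ has character $2^n\prod_{\alpha>0}(1+e^\alpha)(1+e^{-\alpha})$. By the Weyl character formula
$$\mathrm{ch}\,V_\rho=\prod_{\alpha>0}\frac{e^\alpha-e^{-\alpha}}{e^{\alpha/2}-e^{-\alpha/2}}=\prod_{\alpha>0}(e^{\alpha/2}+e^{-\alpha/2})=e^\rho\prod_{\alpha>0}(1+e^{-\alpha})=e^{-\rho}\prod_{\alpha>0}(1+e^\alpha),$$
so the character of $\wedge\mathfrak{gl}_n$ is $2^n\,\mathrm{ch}(V_\rho\otimes V_\rho)$, and $V_\rho\cong V_\rho^*$. Hence $\dim(\wedge\mathfrak g^*\otimes M)^G=2^n\dim\mathrm{Hom}_G(V_\rho,V_\rho\otimes M)=2^n\dim\{m\in M_0:e_i^2m=0\ \forall i\}$, because $\langle\rho,\alpha_i^\vee\rangle+1=2$. If $M$ is small, then $e_i^2m\in M_{2\alpha_i}=0$, so the dimension is $2^n\dim M_0$. The weights of $T_n$ have entries $\ge-1$, so $T_n$ is small, and $\dim T_n^T=n!$, the dimension of the $(1^n)$-weight space of $V^{\otimes n}$. Both sides of $\theta$ have dimension $2^nn!$, and $\theta$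 is an isomorphism.

**Step 5: isotypic parts.** Place permutations satisfy $\pi\,\theta(a)=\mathrm{sgn}(\pi)\,\theta(\pi a)$. By Schur–Weyl duality $(\wedge\mathfrak g^*\otimes T_n)^G=\bigoplus_\lambda L(M_\lambda)\otimes\mathrm{Sp}_\lambda$, so
$$L(M_\lambda)\cong\mathrm{Hom}_{S_n}(\mathrm{Sp}_\lambda,\mathcal A_1\otimes\mathrm{sgn})\cong(\mathcal A_1\otimes\mathrm{Sp}_\lambda\otimes\mathrm{sgn})^W,$$
using that $\mathrm{Sp}_\lambda$ is self-dual. This is $\Lambda$-linear because the $v_k$ are $W$-invariant. The $(1^n)$-weight space of $V^{\otimes n}$, with permutation matrices acting on one side and place permutations on the other, is the bimodule $\mathbb C[S_n]$. Hence $(V_\lambda)_{(1^n)}\cong\mathrm{Sp}_\lambda$, and since $\det^{-1}$ of a permutation matrix is its sign, $M_\lambda^T\cong\mathrm{Sp}_\lambda\otimes\mathrm{sgn}$. So $L(M_\lambda)\cong N_1(M_\lambda^T)$.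

For $\lambda=(1^n)$ this also identifies $(\wedge\mathfrak{gl}_n^*)^G$. Recall Solomon's theorem: for a finite reflection group with basic invariants $f_1,\dots,f_n$, the invariants of $S\otimes\wedge E$ form the exterior algebra over the invariants of $S$ on $df_1,\dots,df_n$. For $S_n$ and $f_k=p_k$, $dp_{k+1}=(k+1)v_k$. Taking invariants is exact and the $p_k$ are invariant, so reduction modulo $(p_1,\dots,p_n)$ gives $(C\otimes\wedge E)^W=\wedge(v_0,\dots,v_{n-1})$. In $\mathcal A_1^W$ the element $P_{k_1}\cdots P_{k_r}\cdot1$ has leading part $\pm v_{k_1}\wedge\cdots\wedge v_{k_r}$, so these elements form a basis. Hence $(\wedge\mathfrak{gl}_n^*)^G$ is the exterior algebra on $P_0,\dots,P_{n-1}$; in particular $P_k\ne0$ for $k\le n-1$.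

**Step 6: the filtration.** Take $\mathcal F_p=(\bigoplus_{|I|\le p}C\,y_I\otimes M_\lambda^T)^W$. Right multiplication by $y_i$ carries $y_I$ to $\pm y_{I\cup i}$ or to $\pm x_iy_{I\setminus i}$, so $P_k\mathcal F_p\subset\mathcal F_{p+1}$, and in the associated graded module only the first alternative survives. By exactness of $W$-invariants the associated graded module is $N_0(M_\lambda^T)=R(M_\lambda)$, with $P_k$ acting as $v_k\wedge$. $\blacksquare$

**The explicit operators.** Identify $\mathcal A_s$ with $C\otimes\wedge E$ through the basis $y_I$; the signs with which $W$ permutes the $y_I$ do not depend on $s$. If $j\notin I$, then $(-1)^{|I|}y_Iy_j=y_j\wedge y_I$. If $j$ is the $r$-th element of $I$, then $y_Iy_j=(-1)^{|I|-r}s\,x_jy_{I\setminus j}$, so $(-1)^{|I|}y_Iy_j=(-1)^rs\,x_jy_{I\setminus j}=-s\,x_j\,\iota_{y_j}y_I$. Therefore (2) reads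
$$P_k^{(s)}=v_k\wedge{}-s\,\iota_k,\qquad\iota_k=\sum_ix_i^{k+1}\iota_{y_i}. \tag{4}$$
The conjecture asks whether the term $s\,\iota_k$ can be removed by a change of basis.

## 6. Two blocks of variables: proof of Theorem 3

Let $a+b=n$ with $0\le a\le n/2$, $J=S_a\times S_b\subset S_n$, and $H=C^J$. By Frobenius reciprocity $N_s(\mathrm{Ind}_J^W1)=\mathcal A_s^J$. We first treat these induced modules, where an exterior algebra over $H$ is available, and then split them.

**Step 1: the $H$-module $F=(C\otimes E)^J$.** Apply Solomon's theorem to $J$, with the power sums of the two blocks as basic invariants, and reduce modulo $(p_1,\dots,p_n)$; taking $J$-invariants is exact. For $g\in H[t]$ put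
$$Q_g=\sum_{i\le a}g(x_i)y_i,\qquad Q'_g=\sum_{i>a}g(x_i)y_i .$$
Then $(C\otimes\wedge E)^J=\wedge_HF$, and $F$ is $H$-free on $Q_{t^i}$ $(0\le i<a)$ and $Q'_{t^j}$ $(0\le j<b)$. With $\mathsf c=\prod_{i\le a}(t-x_i)$ and $\mathsf c'=\prod_{i>a}(t-x_i)$ in $H[t]$ we have $\mathsf c\,\mathsf c'=t^n$, because the elementary symmetric functions vanish in $C$. Since $Q_g=0$ for $g\in(\mathsf c)$ and $Q'_g=0$ for $g\in(\mathsf c')$, and both polynomials are monic, $F\cong H[t]/(\mathsf c)\oplus H[t]/(\mathsf c')$. Write $\tau(g)=\sum_{i\le a}g(x_i)$ and $\tau'(g)=\sum_{i>a}g(x_i)$, with values in $H$. In $\mathcal A_1$ we have $uu'+u'u=2B(u,u')$ for $u,u'\in F$, where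
$$B(Q_g+Q'_{g'},\,Q_h+Q'_{h'})=\tau(tgh)+\tau'(tg'h').$$

**Step 2: which freedom we have.** For $v\in F$ let $R_v$ be the operator $a\mapsto(-1)^{|a|}av$ on $\mathcal A_1^J$, so $P_k=R_{v_k}$. Then $R_vR_w\,a=-a\,wv$, so $R_vR_w+R_wR_v=-2B(v,w)$, and $\mathcal A_1^J$ is a left module over the Clifford algebra $\mathrm{Cl}_H(F,-B)$, in which $v^2=-B(v,v)$. The usual way to let this algebra act on $\wedge_HF$ is $v\mapsto v\wedge{}-\iota_{B(v,\cdot)}$, and then $P_k$ becomes $v_k\wedge{}-\iota_{B(v_k,\cdot)}$, which is (4) again and not what we want. But the square of $v\wedge{}+\iota_{D(v,\cdot)}$ is $D(v,v)$, so we may add to $-B$ any alternating form $A$. We want one with $A(v_k,\cdot)=B(v_k,\cdot)$ for all $k$. This is consistent on pairs of $v$'s, since $B(v_k,v_l)=p_{k+l+1}=0$. One cannot simply extend by choosing a basis, because the $v_k$ are not independent over $H$. For $a=1$, $x=x_1$, we have $\mathsf c'=\sum_{i=0}^{n-1}x^it^{n-1-i}$; from $Q'_{\mathsf c'}=0$ and $Q'_{t^k}=v_k-x^ky_1$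 we get $\sum_ix^iv_{n-1-i}=n\,x^{n-1}y_1$, and multiplying by $x$ gives a linear relation among the $v_k$. So we write $A$ down explicitly.

**Step 3: the alternating form.** Put
$$A(Q_g+Q'_{g'},\,Q_h+Q'_{h'})=\tau\left(t(g'h-h'g)\right).$$
We check that it is well defined. Changing $g,h$ by multiples of $\mathsf c$ changes nothing, as $\tau$ evaluates at the roots $x_i$, $i\le a$, of $\mathsf c$. For $g',h'$ we need $\tau(t\mathsf c'q)=0$ for all $q\in H[t]$. Since $\dot{\mathsf c}/\mathsf c=\sum_{i\le a}\sum_{m\ge0}x_i^mt^{-m-1}$, with $\dot{\ }=d/dt$, $\tau(g)$ is the coefficient of $t^{-1}$ in the expansion of $g\,\dot{\mathsf c}/\mathsf c$ at $t=\infty$. Differentiating $\mathsf c\mathsf c'=t^n$ gives $\dot{\mathsf c}\mathsf c'=nt^{n-1}-\mathsf c\dot{\mathsf c}'$. So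
$$t\mathsf c'q\,\frac{\dot{\mathsf c}}{\mathsf c}=q\,\frac{nt^n-t\mathsf c\dot{\mathsf c}'}{\mathsf c}=n\,q\,\mathsf c'-t\,q\,\dot{\mathsf c}',$$
a polynomial, whose coefficient of $t^{-1}$ is $0$.

The form $A$ is $H$-bilinear, alternating, and homogeneous of the same degree as $B$: both preserve the total degree, $Q_{t^i}$ and $Q'_{t^i}$ having degree $2i+1$. The element $v_k=Q_{t^k}+Q'_{t^k}$ has $g=g'=t^k$, and $\tau+\tau'=0$ on $tH[t]$, because power sums vanish in $C$. So
$$A(v_k,Q_h+Q'_{h'})=\tau(t^{k+1}h)-\tau(t^{k+1}h')=\tau(t^{k+1}h)+\tau'(t^{k+1}h')=B(v_k,Q_h+Q'_{h'}). \tag{5}$$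
For $a=1$ one sees this directly: $A(y_1,Q'_{t^j})=-x^{j+1}$, $B(y_1,y_1)=x$, and $A(v_k,y_1)=A(Q'_{t^k},y_1)=x^{k+1}=B(v_k,y_1)$. The well-definedness is $A(y_1,Q'_{\mathsf c'})=-x\,\mathsf c'(x)=-n\,x^n=0$.

**Step 4: the isomorphism for induced modules.** The map $\mathrm{Cl}_H(F,-B)\to\mathcal A_1^J$, $z\mapsto z\cdot1$, is bijective. Indeed $\mathrm{Cl}_H(F,-B)$ is $H$-free on ordered products $u_1\cdots u_r$ of elements of a basis of $F$. Such a product goes to $\pm u_r\cdots u_1$, with leading term $\pm u_1\wedge\cdots\wedge u_r$ for the filtration by form degree, and the associated graded of $\mathcal A_1^J$ is $(C\otimes\wedge E)^J=\wedge_HF$. On $\wedge_HF$ put $\rho(v)=v\wedge{}+\iota_{D(v,\cdot)}$ with $D=A-B$. Then $\rho(v)^2=D(v,v)=-B(v,v)$, so $\wedge_HF$ is a $\mathrm{Cl}_H(F,-B)$-module, and $z\mapsto\rho(z)1$ is bijective for the same reason. Hence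
$$\mathcal A_1^J\cong\mathrm{Cl}_H(F,-B)\cong\wedge_HF$$
as graded modules over the Clifford algebra. Under this, $P_k=R_{v_k}$ goes to $\rho(v_k)=v_k\wedge$, because $D(v_k,\cdot)=0$ by (5). So $N_1(\mathrm{Ind}_J^W1)\cong N_0(\mathrm{Ind}_J^W1)$ as graded $\Lambda$-modules.

**Step 5: irreducible constituents.** By Young's rule $\mathrm{Ind}_{S_a\times S_{n-a}}^{S_n}1=\bigoplus_{j\le a}\mathrm{Sp}_{(n-j,j)}$ for $a\le n/2$, and $N_s$ is additive. Finite-dimensional graded $\Lambda$-modules satisfy the Krull–Schmidt theorem, so summands may be cancelled. By induction on $a$, starting with $a=0$, $N_1(\mathrm{Sp}_{(n-j,j)})\cong N_0(\mathrm{Sp}_{(n-j,j)})$ for all $j\le n/2$. For $\lambda=(2^j,1^{n-2j})$ the conjugate partition is $(n-j,j)$, so $M_\lambda^T=\mathrm{Sp}_\lambda\otimes\mathrm{sgn}=\mathrm{Sp}_{(n-j,j)}$. By Theorem 2, $L(M_\lambda)\cong N_1(M_\lambda^T)\cong N_0(M_\lambda^T)=R(M_\lambda)$. $\blacksquare$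

## 7. Computing in the coinvariant algebra

For Theorem 4 we need identities in $C$. Artin's theorem says that the monomials $x^a$ with $0\le a_i\le n-i$ form a basis of $C$, for any ordering of the variables. In $C[t]$ we have $\prod_i(t-x_i)=t^n$. Let $h_m$ denote complete homogeneous symmetric polynomials. Then
$$x_i^n=0,\qquad\prod_{l\ne1}(x_1-x_l)=n\,x_1^{n-1},\qquad\prod_{l\ge3}(t-x_l)=\sum_{m=0}^{n-2}h_m(x_1,x_2)\,t^{n-2-m},\qquad h_{n-1}(x_1,x_2)=0, \tag{6}$$
and likewise for other indices. The first is $t=x_i$; the second is the derivative of $\prod_i(t-x_i)=t^n$ at $t=x_1$; for the last two expand $t^n/((t-x_1)(t-x_2))=\sum_mh_m(x_1,x_2)t^{n-2-m}$ at $t=\infty$ and use that it is the polynomial $\prod_{l\ge3}(t-x_l)$.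

Write $C^{(m)}$ for the coinvariant algebra of $S_m$.

**Lemma 7.** Let $n\ge3$ and $\sigma=x_1^{n-1}x_2^{n-2}$. Then $\mathrm{Ann}_C(\sigma)=(x_1,x_2)C$, and $C/(x_1,x_2)C$ is the coinvariant algebra $C^{(n-2)}$ in the variables $x_3,\dots,x_n$.

**Proof.** We have $x_1\sigma=0$ since $x_1^n=0$, and $x_2\sigma=x_1^{n-1}x_2^{n-1}=x_1^{n-1}h_{n-1}(x_1,x_2)=0$, because all other terms of $h_{n-1}$ contain $x_1$. Conversely, modulo $(x_1,x_2)$ every element is a combination of Artin monomials in $x_3,\dots,x_n$, and $\sigma$ times these are distinct Artin monomials. So if $\sigma$ kills an element, its combination is zero. Finally, setting $x_1=x_2=0$ turns the $p_k$ into the power sums of $x_3,\dots,x_n$, and the ideal of power sums in $n-2$ variables is generated by the first $n-2$. $\blacksquare$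

**Lemma 8.** Let $J\subset S_m$ be a Young subgroup with blocks $B_\alpha$ and let $\Delta_J=\prod_\alpha\Delta(B_\alpha)$ be the product of the Vandermonde polynomials of the blocks. Multiplication by $\Delta_J$ is injective on $(C^{(m)})^J$.

**Proof.** Lift $g\in(C^{(m)})^J$ to a $J$-invariant polynomial $\tilde g$, by averaging a lift. If $\Delta_J\tilde g=\sum_kp_kq_k$, antisymmetrize over $J$. The left side becomes $|J|\Delta_J\tilde g$. On the right each $q_k$ becomes a $J$-antisymmetric polynomial, hence a multiple $\Delta_Jr_k$. Cancel $\Delta_J$: $|J|\tilde g=\sum_kp_kr_k$, so $g=0$. $\blacksquare$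

## 8. The deformation is not trivial: proof of Theorem 4

Let $\lambda_1\ge3$, so $n\ge3$. Put $\chi=M_\lambda^T=\mathrm{Sp}_\lambda\otimes\mathrm{sgn}$ and $U=(C\otimes\wedge E\otimes\chi)^W$ with the operators (4). Then $N_s:=N_s(\chi)$ is $U$ with the operators $P_k^{(s)}$, and $L(M_\lambda)\cong N_1$ by Theorem 2. Suppose $N_1\cong N_0^c$, where $N_0^c$ is $U$ with $P_k$ acting by $c_kv_k\wedge$. We first extract a linear equation from this, then evaluate the equation on top forms, and find it impossible.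

**Step 1: a linear consequence.** We show that there is a linear $D:U\to U$ lowering the form degree by $2$ with
$$[D,v_k\wedge]=\iota_k\qquad(0\le k\le n-1). \tag{7}$$
Let $\mathrm{End}^0(U)$ be the degree-preserving endomorphisms, and let $\partial_s(D)=([D,P_k^{(s)}])_k$, so $\ker\partial_s=\mathrm{End}_\Lambda(N_s)$. Let $\nu\in\mathrm{End}^0(U)$ be multiplication by the form degree, and $g_z=z^\nu$ for $z\in\mathbb C^\times$. As $v_k\wedge$ raises and $\iota_k$ lowers the form degree by $1$,
$$g_zP_k^{(s)}g_z^{-1}=z\,v_k\wedge{}-z^{-1}s\,\iota_k=z\,P_k^{(s/z^2)}. \tag{8}$$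

The rank of $\partial_s$ does not depend on $s\in\mathbb C$. Indeed, for $s\ne0$ take $z^2=s$ in (8): conjugation by $g_z$ identifies $\ker\partial_s$ with $\ker\partial_1=\mathrm{End}_\Lambda(N_1)$. This has the same dimension as $\mathrm{End}_\Lambda(N_0^c)$, which equals $\ker\partial_0$, because nonzero scalars do not affect commutation.

Next, $(\iota_k)_k\in\mathrm{im}\,\partial_s$ for every $s\ne0$. On $N_0^c$ we have $[\nu,c_kv_k\wedge]=c_kv_k\wedge$. If $f:N_1\to N_0^c$ is the isomorphism, $D_1=f^{-1}\nu f$ satisfies $[D_1,P_k^{(1)}]=P_k^{(1)}$. With $z^2=s$, $D_s=g_z^{-1}D_1g_z$ satisfies $[D_s,P_k^{(s)}]=P_k^{(s)}$ by (8). On the other hand $[\nu,P_k^{(s)}]=v_k\wedge{}+s\,\iota_k=P_k^{(s)}+2s\,\iota_k$. Subtracting, $2s(\iota_k)_k=\partial_s(\nu-D_s)$.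

Finally let $s\to0$. Let $K$ be a complement of $\ker\partial_0$ in $\mathrm{End}^0(U)$ with basis $\kappa_1,\dots,\kappa_r$. For small $s$, $\partial_s$ is injective on $K$, and since the rank is constantly $r$, $\mathrm{im}\,\partial_s=\partial_s(K)$. So
$$(\iota_k)\wedge\partial_s\kappa_1\wedge\cdots\wedge\partial_s\kappa_r=0$$
for small $s\ne0$. The left side is polynomial in $s$, so it vanishes at $s=0$. As $\partial_0\kappa_1,\dots,\partial_0\kappa_r$ are independent, $(\iota_k)_k\in\mathrm{im}\,\partial_0$: there is $D\in\mathrm{End}^0(U)$ with $[D,v_k\wedge]=\iota_k$. Since $v_k\wedge$ shifts the form degree by $1$ and $\iota_k$ by $-1$, the component of $D$ that shifts it by $-2$ satisfies the same equation. This is (7).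

**Step 2: evaluating on top forms.** Let $\mathrm{vol}=y_1\wedge\cdots\wedge y_n$, which spans a copy of $\mathrm{sgn}$. Let $f\in C$ lie in an irreducible $W$-submodule $Z\subset C$ isomorphic to $\mathrm{Sp}_\lambda\cong\chi^*\otimes\mathrm{sgn}$. Then $Z\otimes\mathrm{vol}\cong\chi^*$. Let $\omega\in(C\otimes\wedge^nE\otimes\chi)^W$ be the canonical invariant of $\chi^*\otimes\chi$, and let $\ell\in\chi^*$ correspond to $f\,\mathrm{vol}$. Then $(1\otimes\ell)\omega=f\,\mathrm{vol}$. Since $v_k\wedge\omega=0$, (7) gives $\iota_k\omega=-v_k\wedge D\omega$. Apply $1\otimes\ell$ and write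
$$(1\otimes\ell)D\omega=-\tfrac12\sum_{i,j}\beta_{ij}\,\iota_{y_i}\iota_{y_j}\mathrm{vol},\qquad\beta_{ij}=-\beta_{ji}\in C .$$
From $\iota_{y_i}(y_l\wedge\eta)=\delta_{il}\eta-y_l\wedge\iota_{y_i}\eta$ and $y_l\wedge\iota_{y_j}\mathrm{vol}=\delta_{lj}\mathrm{vol}$ we get $y_l\wedge\iota_{y_i}\iota_{y_j}\mathrm{vol}=\delta_{li}\iota_{y_j}\mathrm{vol}-\delta_{lj}\iota_{y_i}\mathrm{vol}$. Hence $-v_k\wedge(1\otimes\ell)D\omega=\sum_{i,j}\beta_{ij}x_i^k\,\iota_{y_j}\mathrm{vol}$, while $\iota_k(f\,\mathrm{vol})=\sum_jf\,x_j^{k+1}\iota_{y_j}\mathrm{vol}$. Comparing coefficients, $\sum_i\beta_{ij}x_i^k=f\,x_j^{k+1}$ for all $j$ and $0\le k\le n-1$. For $k\ge n$ both sides are $0$. By $C$-linearity,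
$$\sum_i\beta_{ij}\,g(x_i)=f\,x_j\,g(x_j)\qquad\text{for all }g\in C[t]\text{ and all }j. \tag{9}$$

**Step 3: (9) implies $f\sigma=0$, where $\sigma=x_1^{n-1}x_2^{n-2}$.** We choose $g$ to vanish at almost all $x_i$. Let $\mathsf c(t)=\prod_{l\ge3}(t-x_l)$. By (6), counting how often each monomial occurs,
$$\mathsf c(x_1)=\sum_{i=0}^{n-2}(n-1-i)\,x_1^{n-2-i}x_2^i,\qquad\mathsf c(x_2)=\sum_{i=0}^{n-2}(n-1-i)\,x_2^{n-2-i}x_1^i .$$
With $g=\mathsf c$, $j=2$, and $\beta_{22}=0$, (9) gives
$$\beta_{12}\,\mathsf c(x_1)=f\,x_2\,\mathsf c(x_2). \tag{10}$$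
With $g=(t-x_2)\mathsf c$, $j=2$, the right side of (9) is $0$ and the left side is $\beta_{12}\prod_{l\ne1}(x_1-x_l)=n\beta_{12}x_1^{n-1}$. With $g=(t-x_1)\mathsf c$, $j=1$, we get $n\beta_{21}x_2^{n-1}=0$ in the same way. So
$$\beta_{12}x_1^{n-1}=0,\qquad\beta_{12}x_2^{n-1}=0. \tag{11}$$
Multiply (10) by $x_2^{n-2}$. On the left, the terms of $\mathsf c(x_1)$ with $i\ge1$ then contain $x_2^{n-1}$ and vanish by (11). The term $i=0$ is $(n-1)\beta_{12}x_1^{n-2}x_2^{n-2}$. Since $x_1^n=0$, the identity $x_1^{n-3}h_{n-1}(x_1,x_2)=0$ reads $x_1^{n-1}x_2^{n-3}+x_1^{n-2}x_2^{n-2}+x_1^{n-3}x_2^{n-1}=0$. By (11), $\beta_{12}$ kills the two outer terms, so it kills $x_1^{n-2}x_2^{n-2}$. The left side is $0$. The right side is $f\sum_i(n-1-i)x_1^ix_2^{2n-3-i}$, and since $x_2^n=0$ only $i=n-2$ survives: it is $f\,x_1^{n-2}x_2^{n-1}$. Finally $x_1^{n-2}h_{n-1}(x_1,x_2)=0$ reads $x_1^{n-1}x_2^{n-2}+x_1^{n-2}x_2^{n-1}=0$. So $f\sigma=-f\,x_1^{n-2}x_2^{n-1}=0$.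

**Step 4: an $f$ with $f\sigma\ne0$.** This is where three columns are used. Take a tableau of shape $\lambda$ with columns $B_1,B_2,B_3,\dots$ of lengths $b_1\ge b_2\ge b_3\ge\cdots$; there are at least three, as $\lambda_1\ge3$. Arrange that $1\in B_2$ and $2\in B_3$. Let $f=\prod_\alpha\Delta(B_\alpha)$ be its Specht polynomial; its $W$-span in the polynomial ring is $\mathrm{Sp}_\lambda$. Put $m=n-2$, $B_2'=B_2\setminus\{1\}$, $B_3'=B_3\setminus\{2\}$, and $B'_\alpha=B_\alpha$ otherwise. Modulo $(x_1,x_2)$ the factors $x_1-x_i$ with $i\in B_2'$ and $x_2-x_i$ with $i\in B_3'$ become $-x_i$, so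
$$f\equiv\pm\Delta_J\,e,\qquad\Delta_J=\prod_\alpha\Delta(B'_\alpha),\qquad e=\prod_{i\in B_2'\cup B_3'}x_i .$$
Now $e$ is a product of $b_2+b_3-2\le n-b_1-2=m-b_1\le m-1$ distinct variables among the $m$ variables $x_3,\dots,x_n$. Order these variables so that those in $e$ come first. The Artin bounds on the first $m-1$ exponents are at least $1$, so $e$ is an Artin monomial and $e\ne0$ in $C^{(m)}$. It is invariant under $J=\prod_\alpha S_{B'_\alpha}$. By Lemma 8, $\Delta_Je\ne0$ in $C^{(m)}$. By Lemma 7, $C^{(m)}=C/(x_1,x_2)C$ and $f\notin(x_1,x_2)C=\mathrm{Ann}_C(\sigma)$, so $f\sigma\ne0$. In particular $f\ne0$ in $C$, and its $W$-span in $C$, a nonzero quotient of an irreducible module, is isomorphic to $\mathrm{Sp}_\lambda$. So $f$ is admissible in Step 2, and Step 3 gives a contradiction. The statement for $M_\lambda^*$ follows from Step 3 of Section 4. $\blacksquare$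

In the smallest case $n=3$, $\lambda=(3)$, one has $f=1$ and $\sigma=x_1^2x_2$, an Artin monomial, and we recover the failure for $\mathrm{Sym}^3(\mathbb C^3)$ for all scalings.

## 9. The scalars in the topological isomorphism

Theorem 3 uses the matching $\mathrm{tr}(Y^{2k+1})\leftrightarrow\sum_ix_i^ky_i$. Here we show that the topological isomorphism is of the form $P_k\mapsto c_kv_k$, compute $c_k$ up to harmless factors, and prove Proposition 6.

**Step 1: $\psi^*P_k=c_kv_k$ with $c_k\ne0$.** In $H^*(U(n))$ the class of $P_k$ is represented by $\mathrm{tr}((g^{-1}dg)^{2k+1})$. The maps $U(n)^2\to U(2n)$, $(g,h)\mapsto\mathrm{diag}(gh,1)$ and $(g,h)\mapsto\mathrm{diag}(g,h)$, are homotopic, through $\mathrm{diag}(g,1)\,r_s\,\mathrm{diag}(h,1)\,r_s^{-1}$ where $r_s$ rotates the first block of coordinates into the second. Pulling back the corresponding form from $U(2n)$ along both maps shows that multiplication $G\times G\to G$ pulls $P_k$ back to $P_k\otimes1+1\otimes P_k$. So the $m$-th power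 map pulls $P_k$ back to $mP_k$. Now $\psi(gT,t^m)=\psi(gT,t)^m$, and $(gT,t)\mapsto(gT,t^m)$ acts on $H^*(G/T)\otimes H^j(T)$ by $m^j$. With $m=2$ this forces $\psi^*P_k\in H^{2k}(G/T)\otimes H^1(T)$, and $\psi^*P_k$ is $W$-invariant. So it lies in $(C_k\otimes\mathfrak h^*)^W$, where $C_k$ is the polynomial degree $k$ part. By Solomon's theorem (Section 5, Step 5) this space is $\mathbb Cv_k$ for $0\le k\le n-1$. Since $\psi^*$ is injective by (1) and $P_k\ne0$, $c_k\ne0$. Restriction to $SU(n)$ gives the same statement, and the same constants, for $1\le k\le n-1$.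

**Step 2: geometric progressions are harmless.** If $c_k=\alpha\beta^k$, let $\varphi$ multiply polynomial degree $j$ by $\beta^j$ and form degree $p$ by $\alpha^p$. Then $\varphi(v_k\wedge a)=c_kv_k\wedge\varphi(a)$, so $R(M)\cong R(M)^c$. For $M=\mathfrak g=M_\lambda$ with $\lambda=(2,1^{n-2})$, Theorem 3 gives $L(\mathfrak g)\cong R(\mathfrak g)\cong R(\mathfrak g)^c$.

**Step 3: the converse, set up over $H=\mathbb C[x]/(x^n)$.** Let $L(\mathfrak g)\cong R(\mathfrak g)^c$. By Theorem 3, $R(\mathfrak g)\cong R(\mathfrak g)^c$. For the trivial module, both $R$ and $R^c$ are free of rank one over $\wedge(P_1,\dots,P_{n-1})$ with generator in degree $0$, hence isomorphic. Since $\mathfrak g^T=\mathfrak h\cong\mathrm{Sp}_{(n-1,1)}$ and $\mathrm{Ind}_{S_1\times S_{n-1}}^{S_n}1=\mathrm{triv}\oplus\mathrm{Sp}_{(n-1,1)}$, adding the two gives a graded isomorphism $\Theta:K_1\to K_c$, where $K_c$ is $(C\otimes\wedge\mathfrak h^*)^{S_1\times S_{n-1}}$ for $SU(n)$, with $P_k$ acting by $c_kv_k$, and $K_1$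 is the case where all $c_k=1$.

Use Section 6 with $a=1$, $x=x_1$, $e=y_1$. Here $H=C^J$ has dimension $n!/(n-1)!=n$ and contains the independent elements $1,x,\dots,x^{n-1}$, so $H=\mathbb C[x]/(x^n)$, and $\mathsf c'=\sum_{i=0}^{n-1}x^it^{n-1-i}$. Since $v_k=x^ke+Q'_{t^k}$, the elements $v_0,\dots,v_{n-2},e$ form an $H$-basis of $F$, and $Q'_{\mathsf c'}=0$ gives $v_{n-1}=-\sum_{i=1}^{n-1}x^iv_{n-1-i}+n\,x^{n-1}e$. Passing to $SU(n)$ kills $v_0$. So the underlying space is $K=H\otimes\wedge(v_1,\dots,v_{n-2})\otimes\wedge(e)$ with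
$$v_{n-1}=-\sum_{i=1}^{n-2}x^iv_{n-1-i}+n\,x^{n-1}e. \tag{12}$$

**Step 4: comparing coefficients.** Let $\mathfrak m=(P_1,\dots,P_{n-2})$. The module $K_c$ is free over $\wedge(P_1,\dots,P_{n-2})$ on $x^j$ (degree $2j$) and $x^je$ (degree $2j+1$), $0\le j\le n-1$, all of distinct degrees. So the graded isomorphism induced by $\Theta$ on quotients by $\mathfrak m$ is diagonal, and $\Theta(x^j)\in\alpha_jx^j+\mathfrak mK_c$ with $\alpha_j\ne0$. For $j\ge1$, (12) gives in $K_c$, as $x^{n-1+j}=0$,
$$P_{n-1}x^j=-\sum_{i=1}^{n-2}\frac{c_{n-1}}{c_{n-1-i}}\,P_{n-1-i}\,x^{i+j} .$$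
Moreover $x^{n-1}e\,K\subset\mathbb Cx^{n-1}e+\mathfrak mK$, so (12) gives $P_{n-1}K_c\subset\mathfrak mK_c+\mathbb Cx^{n-1}e$. Hence $P_{n-1}\mathfrak mK_c=\mathfrak mP_{n-1}K_c\subset\mathfrak m^2K_c+\sum_{l\le n-2}P_l\,\mathbb Cx^{n-1}e$. Now work modulo $\mathfrak m^2K_c+\sum_{l,q}P_l\,\mathbb Cx^qe$; in the corresponding quotient of $\mathfrak mK_c$ the $P_lx^q$ with $1\le l\le n-2$, $0\le q\le n-1$ form a basis. On one side
$$\Theta(P_{n-1}x^j)=-\sum_iP_{n-1-i}\Theta(x^{i+j})\equiv-\sum_i\alpha_{i+j}P_{n-1-i}x^{i+j},$$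
with $x^{i+j}=0$ for $i+j\ge n$. On the other side $P_{n-1}\Theta(x^j)\equiv-\alpha_j\sum_i\frac{c_{n-1}}{c_{n-1-i}}P_{n-1-i}x^{i+j}$. Therefore
$$\alpha_{i+j}=\alpha_j\,\frac{c_{n-1}}{c_{n-1-i}}\qquad(j\ge1,\ 1\le i\le n-2,\ i+j\le n-1).$$
With $i=1$: $\alpha_{j+1}=\varrho\,\alpha_j$ for $1\le j\le n-2$, where $\varrho=c_{n-1}/c_{n-2}$. With $j=1$: $c_{n-1}/c_{n-1-i}=\alpha_{i+1}/\alpha_1=\varrho^i$ for $1\le i\le n-2$. So $(c_1,\dots,c_{n-1})$ is geometric.

**Step 5: the topological constants.** The class $\psi^*P_k\in H^{2k}(G/T)\otimes H^1(T)$ is determined by its restrictions to the coordinate circles of $T\subset U(n)$. On the $j$-th circle, with $z=e^{i\phi}$, the map $\psi$ is $g=1+(z-1)p$, where $p$ is now the projector onto the tautological line $L_j$. Put $u=p\,dp\,(1-p)$ and $v=(1-p)\,dp\,p$. Differentiating $p^2=p$ gives $p\,dp\,p=0=(1-p)\,dp\,(1-p)$, so $dp=u+v$ and $p\,dp=u$. As $g^{-1}=1+(\bar z-1)p$ and $g^{-1}p=\bar zp$,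
$$g^{-1}dg=(z-1)\,dp+|z-1|^2p\,dp+i\,d\phi\,p=(1-\bar z)u+(z-1)v+i\,d\phi\,p,$$
using $(z-1)+|z-1|^2=(z-1)\bar z=1-\bar z$. Consider the part of $\mathrm{tr}((g^{-1}dg)^{2k+1})$ linear in $d\phi$. The $2k+1$ positions of $d\phi$ contribute equally, because rotating $r$ places cyclically has sign $(-1)^{r(2k+1-r)}=1$. With $d\phi\,p$ in front, $u^2=v^2=0$ and $pv=0$ leave only the alternating product $uvuv\cdots$. Since $(1-\bar z)(z-1)=-|z-1|^2$, this part is
$$(2k+1)\,i\,d\phi\,(-|z-1|^2)^k\,\mathrm{tr}((uv)^k).$$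
Here $uv=p\,dp\,dp\,p$ is the curvature of $L_j$ with the connection $p\,d$: for a section $s=ps$, $p\,d(p\,ds)=p\,dp\,d(ps)=p\,dp\,dp\,s$, as $p\,dp\,p=0$. So the class of $\mathrm{tr}((uv)^k)$ is a constant to the power $k$ times $c_1(L_j)^k$. Since $\int_0^{2\pi}|1-e^{i\phi}|^{2k}d\phi=2\pi\binom{2k}k$, integrating over the circle gives, with constants $\alpha,\beta\in\mathbb C^\times$,
$$\psi^*P_k=\alpha\beta^k(2k+1)\binom{2k}k\sum_jc_1(L_j)^k\otimes[d\phi_j].$$
The Borel map is $x_j\mapsto\kappa\,c_1(L_j)$ with a constant $\kappa$, and $H^1(T)\cong\mathfrak h^*$ is canonical up to scale, so passing to $v_k$ only changes $\alpha$ and $\beta$. Hence $c_k=\alpha\beta^k\frac{(2k+1)!}{(k!)^2}$, and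
$$\frac{c_{k+1}}{c_k}=\beta\,\frac{(2k+3)(2k+2)}{(k+1)^2}=\beta\Big(4+\frac2{k+1}\Big).$$
For $n\ge4$ the ratios with $k=1$ and $k=2$ both occur; they are $5\beta$ and $\frac{14}3\beta$, which differ. So $(c_1,\dots,c_{n-1})$ is not geometric, and by Steps 3 and 4 the adjoint representation of $SU(n)$, $n\ge4$, fails when (1) is read as $\psi^*$. $\blacksquare$
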